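\title{Facets of random spherical polytopes in an intersection of half-spheres}


\begin{abstract}
Let $1\le j\le d$ and let $j$ half-spheres of $\mathbb S^d$ in general position be given. We show that the spherical convex hull of $n$ independent uniform random points in their intersection has on average $c_{d,j}(\log n)^{j-1}(1+o(1))$ facets, where $c_{d,j}$ is an explicit constant that depends only on $d$ and $j$, and that the same holds, with the same constant, for the Poisson model. This proves a conjecture of Besau, Gusakova, Reitzner, Sch\"utt, Th\"ale and Werner. We also give the second term of the expansion for $j\ge2$, which does depend on the angles between the half-spheres, and an extension to non-uniform densities.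
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $d\ge 2$ and $j\in\{1,\dots,d\}$, and let $H_1,\dots,H_j$ be hyperplanes through the origin of $\mathbb R^{d+1}$ in general position: their unit normals $\nu_1,\dots,\nu_j$ are linearly independent. Put
\[
H_i^+=\{x:\langle x,\nu_i\rangle\ge 0\},\qquad W=H_1^+\cap\dots\cap H_j^+,\qquad \mathbb S^d_{j,+}=\mathbb S^d\cap W .
\]
For $j=1$ this is a half-sphere. For $j=2$ it is a wedge, determined up to rotation by its dihedral angle. In general the boundary of $\mathbb S^d_{j,+}$ consists of $j$ pieces that meet in the great subsphere $\mathbb S^d\cap L$ of dimension $d-j$, where $L=H_1\cap\dots\cap H_j$.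

We consider two models of random points. In the \emph{binomial model}, $K_n^{(s,j)}$ is the spherical convex hull of $n\ge d+1$ independent uniform points $X_1,\dots,X_n$ of $\mathbb S^d_{j,+}$. In the \emph{Poisson model}, $K^{(s,j)}_{\eta_\gamma}$ is the spherical convex hull of a Poisson point process $\eta_\gamma$ on $\mathbb S^d$ whose intensity is $\gamma\,\mathbf 1_{\mathbb S^d_{j,+}}$ with respect to spherical Lebesgue measure. The number of facets of a $d$-dimensional spherical polytope is denoted by $f_{d-1}$; we put $f_{d-1}=0$ if the hull is not a $d$-dimensional spherical polytope. How does $\mathbb E f_{d-1}$ grow, and how does the growth depend on the hyperplanes?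

It was conjectured in \cite{BGRSTW} that
\begin{equation}\label{eq:conj}
\mathbb E f_{d-1}(K_n^{(s,j)})=c_{d,j}(\log n)^{j-1}(1+o(1)),\qquad
\mathbb E f_{d-1}(K_{\eta_\gamma}^{(s,j)})=\bar c_{d,j}(\log \gamma)^{j-1}(1+o(1))
\end{equation}
with $c_{d,j}=\bar c_{d,j}$ depending only on $d$ and $j$, whereas the error terms may depend on the angles between the hyperplanes. (Convergence is for each fixed configuration; no uniformity over configurations is asked for.)

Here is why one may expect the angles to be invisible. The number of facets does not change if the cone spanned by the points is mapped by a linear isomorphism, and for given $d$ and $j$ any two of our cones $W$ are linearly isomorphic, by a map that is an isometry on $L$. Such a map does not preserve the uniform distribution, but it turns it into a distribution whose density is constant along $\mathbb S^d\cap L$ (Section~\ref{ss:coord}). So the claim is that only the density near the corner $L$ matters, and that a constant factor in this density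 is lost in the logarithm.

\subsection{Coordinates and constants}\label{ss:coord}

Put $k=d+1-j$. Then $k\ge1$, since $j\le d$, and $\dim L=k$. As $\nu_1,\dots,\nu_j$ is a basis of $L^\perp$, there are unique unit vectors $e_1,\dots,e_j\in L^\perp$ with $\langle e_i,\nu_l\rangle=0$ for $l\ne i$ and $\langle e_i,\nu_i\rangle>0$; they are the normalized dual basis. Conversely, every choice of $j$ linearly independent unit vectors $e_1,\dots,e_j$ comes from a configuration. Write
\[
x=y+\sum_{i=1}^j z_ie_i,\qquad y\in L,\ z\in\mathbb R^j .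
\]
Since $\langle x,\nu_l\rangle=z_l\langle e_l,\nu_l\rangle$, we have $x\in W$ if and only if $z\in\mathbb R^j_+$, where $\mathbb R_+=[0,\infty)$. Let $M=(\langle e_i,e_l\rangle)_{i,l}$, a positive definite matrix with unit diagonal, so that $|x|^2=|y|^2+z^TMz$. Put $D=\sqrt{\det M}\in(0,1]$, and let $\beta\in(0,1)$ be the fraction of the unit sphere of $L^\perp$ covered by $W'=W\cap L^\perp$. Define
\begin{equation}\label{eq:psi}
\psi(z)=\psi_0e^{-\frac12z^TMz}\quad(z\in\mathbb R^j_+),\qquad
\psi_0=\Big(\int_{\mathbb R^j_+}e^{-\frac12z^TMz}\,dz\Big)^{-1}=\frac{D}{(2\pi)^{j/2}\beta}.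
\end{equation}
The last equality holds because $z\mapsto\sum z_ie_i$ has Jacobian $D$ and a standard Gaussian vector in $L^\perp$ lies in $W'$ with probability $\beta$.

A uniform random point of $\mathbb S^d_{j,+}$ is the direction of a standard Gaussian vector conditioned to lie in $W$. If $L$ is identified isometrically with $\mathbb R^k$, the coordinates of the conditioned vector are
\begin{equation}\label{eq:YZ}
(Y,Z)\in\mathbb R^k\times\mathbb R^j_+,\qquad Y\sim N(0,I_k),\quad Z\text{ independent of }Y\text{ with density }\psi .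
\end{equation}
In these coordinates the cone is always $\mathbb R^k\times\mathbb R^j_+$, and the configuration enters only through $\psi$. Near the corner, that is for $z$ near $0$, it enters only through the number $\psi_0$.

Let $\omega_m=2\pi^{m/2}/\Gamma(m/2)$ be the area of $\mathbb S^{m-1}$; in particular $\omega_1=2$, and $\mathbb S^0=\{\pm1\}$ carries counting measure. Let $\varphi$ and $\varphi_m$ be the standard normal densities on $\mathbb R$ and $\mathbb R^m$ (with $\varphi_0=1$), let $g\sim N(0,1)$ be independent of $Z$, and let $|\zeta|_1=\sum_l\zeta_l$ for $\zeta\in\mathbb R^j_+$. The two constants that govern the problem are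
\begin{equation}\label{eq:v0J0}
\begin{aligned}
v_0&=\frac{\mathbb E (g_+)^j}{j!}=\frac1{2^{1+j/2}\,\Gamma(1+j/2)},\\
J_0&=\int_{(\mathbb R^{k-1}\times\mathbb R^j_+)^d}|\det(y_i',\zeta_i)_{i\le d}|\prod_{i=1}^d\varphi(|\zeta_i|_1)\varphi_{k-1}(y_i')\,dy_i'\,d\zeta_i .
\end{aligned}
\end{equation}
Here $(y_i',\zeta_i)_{i\le d}$ is the $d\times d$ matrix with these rows; if $k=1$, there are no variables $y_i'$. The second form of $v_0$ follows from $\mathbb E(g_+)^j=\frac12\,2^{j/2}\Gamma(\frac{j+1}2)/\sqrt\pi$ and the duplication formula $j!=2^j\,\Gamma(\frac{j+1}2)\Gamma(\frac j2+1)/\sqrt\pi$.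

We have $0<J_0<\infty$. By Hadamard's inequality $|\det(y_i',\zeta_i)|\le\prod_i(|y_i'|+|\zeta_i|_1)$. The integral of this bound factorizes over $i$, and since $\int_{\mathbb R_+^j}F(|\zeta|_1)\,d\zeta=\int_0^\infty F(r)\frac{r^{j-1}}{(j-1)!}\,dr$ for measurable $F\ge0$, each factor is at most $C\int_0^\infty(1+r)\varphi(r)r^{j-1}\,dr<\infty$. The integrand is positive off the zero set of a nonzero polynomial, so $J_0>0$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $d\ge2$ and $1\le j\le d$. For every configuration $H_1,\dots,H_j$ in general position, both statements in \eqref{eq:conj} hold, with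
\[
c_{d,j}=\bar c_{d,j}=\frac{\omega_k\,J_0}{d\,(j-1)!\,v_0^{\,d}}\in(0,\infty).
\]
\end{theorem}

This is the conjecture. Explicit forms of $c_{d,j}$ are given in Lemma~\ref{lem:const}; for example $c_{d,1}=2\pi^{d-1/2}\Gamma(\frac{d+1}2)/(d\,\Gamma(\frac d2))$ and $c_{2,2}=\frac43$.

Linear independence of the normals is needed. If $d\ge3$, $j=3$, the vectors $\nu_1,\nu_2$ are linearly independent and $\nu_3$ is the normalization of $\nu_1+\nu_2$, then $H_1^+\cap H_2^+\subset H_3^+$, so that $\mathbb S^d\cap H_1^+\cap H_2^+\cap H_3^+$ is a wedge and the order is $\log n$ by the case $j=2$, not $(\log n)^2$.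

\begin{theorem}\label{thm:B}
Let $2\le j\le d$. There is $\kappa_{d,j}\in\mathbb R$ depending only on $d$ and $j$, given by \eqref{eq:kappa}, such that
\begin{align*}
\mathbb Ef_{d-1}(K_n^{(s,j)})&=c_{d,j}\big[(\log n)^{j-1}+(j-1)(\log\psi_0+\kappa_{d,j})(\log n)^{j-2}\big]+o((\log n)^{j-2}),\\
\mathbb Ef_{d-1}(K_{\eta_\gamma}^{(s,j)})&=c_{d,j}\big[(\log\gamma)^{j-1}+(j-1)(\log D+\kappa'_{d,j})(\log\gamma)^{j-2}\big]+o((\log\gamma)^{j-2}),
\end{align*}
where $\kappa'_{d,j}=\kappa_{d,j}+\log(\omega_{d+1}(2\pi)^{-j/2})$. Neither $\psi_0$ nor $D$ is constant over the configurations, so the error terms in \eqref{eq:conj} genuinely depend on the angles. For $j=2$ and dihedral angle $\alpha$ one has $\psi_0=\frac{\sin\alpha}\alpha$ and $D=\sin\alpha$. For $d=j=2$,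
\[
\mathbb Ef_1(K_n^{(s,2)})=\tfrac43\Big(\log n+\log\tfrac{\sin\alpha}\alpha+\gamma_{\mathrm E}+\tfrac53\Big)+o(1),
\]
where $\gamma_{\mathrm E}$ is Euler's constant.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $d\ge2$ and $1\le j\le d$. Let the points be independent with a density $h$ on $\mathbb S^d_{j,+}$ with respect to spherical Lebesgue measure, where $0<h_1\le h\le h_2<\infty$ for constants $h_1,h_2$, and $h$ is continuous at every point of $L\cap\mathbb S^d$. Then $\mathbb Ef_{d-1}/(\log n)^{j-1}$ converges to a finite positive constant, given by \eqref{eq:limC}, that depends only on $d$, $j$ and $h|_{L\cap\mathbb S^d}$. For the Poisson process with intensity $\gamma h$, $\mathbb Ef_{d-1}/(\log\gamma)^{j-1}$ converges to the same constant. If $h$ is constant on $L\cap\mathbb S^d$, the limit is $c_{d,j}$. If $j=d$, the limit is $c_{d,d}$ for every such $h$.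
\end{theorem}

Section~\ref{sec:small} shows the main idea for $d=j=2$. Sections~\ref{sec:formula}--\ref{sec:proofA} prove Theorem~\ref{thm:A}; Theorems~\ref{thm:B} and~\ref{thm:C} are not used there. Section~\ref{sec:const} evaluates the constants, and Sections~\ref{sec:proofB} and~\ref{sec:dens} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{The smallest case by hand}\label{sec:small}

Let $d=j=2$. Then $k=1$, $L$ is a line and $\mathbb S^2_{2,+}$ is a lune. By \eqref{eq:YZ} we may work with points $(Y_i,Z_i)\in\mathbb R\times\mathbb R_+^2$, where $Y_i\sim N(0,1)$ and $Z_i$ has density $\psi$, and count the facets of the cone they span. Almost surely the plane through the origin and two of the points does not contain $L$, so it has an equation $y=\langle w,z\rangle$ with a unique $w\in\mathbb R^2$. The pair spans a facet if and only if all other points lie in $\{y<\langle w,z\rangle\}$ or all lie in $\{y>\langle w,z\rangle\}$. The reflection $y\mapsto-y$ preserves the law of the points and exchanges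 the two cases. So $\mathbb Ef_1$ is \emph{twice} the expected number of pairs of the first kind.

Consider one pair with coordinates $(y_1,z_1)$, $(y_2,z_2)$. For fixed $z_1,z_2$ the map $w\mapsto(y_1,y_2)=(\langle w,z_1\rangle,\langle w,z_2\rangle)$ is linear with determinant $\det(z_1,z_2)$. Taking $w$ as a variable in place of $(y_1,y_2)$ gives the exact formula
\[
\mathbb Ef_1(K_n^{(s,2)})=2\binom n2\int_{\mathbb R^2}(1-V(w))^{n-2}J(w)\,dw,\qquad V(w)=\mathbb P(\langle w,Z\rangle\le g),
\]
\[
J(w)=\int_{(\mathbb R_+^2)^2}|\det(z_1,z_2)|\prod_{i=1}^2\varphi(\langle w,z_i\rangle)\psi(z_i)\,dz_i .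
\]
The rest of this section is heuristic; the proofs follow in Sections~\ref{sec:formula}--\ref{sec:proofA}.

\emph{Large $w$.} Let $w_1,w_2$ be large and $Q=w_1w_2$. Given $g>0$, the set $\{z\in\mathbb R_+^2:\langle w,z\rangle\le g\}$ is a small triangle at the corner with legs $g/w_1$ and $g/w_2$ (Figure~\ref{fig:cap}, left). On it $\psi\approx\psi_0$, whatever the angle. Hence $V(w)\approx\psi_0\,\mathbb E\frac{g_+^2}{2Q}=\frac{\psi_0}{4Q}$. With $z_l=\zeta_l/w_l$ the two volume elements in $J$ give $Q^{-2}$ and the determinant gives $Q^{-1}$, so $J(w)\approx\psi_0^2J_0/Q^3$. To compute $J_0$ put $\zeta_i=r_i(s_i,1-s_i)$, $d\zeta_i=r_i\,dr_i\,ds_i$: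
\[
J_0=\Big(\int_0^\infty r^2\varphi(r)\,dr\Big)^2\int_0^1\!\!\int_0^1|s_1-s_2|\,ds_1ds_2=\frac14\cdot\frac13=\frac1{12}.
\]

\emph{The leading term.} The image of Lebesgue measure on $[1,\infty)^2$ under $w\mapsto Q=w_1w_2$ is $\log Q\,dQ$ on $[1,\infty)$. Replacing $V$ and $J$ by their approximations, restricting to $[1,\infty)^2$ and putting $x=n\psi_0/(4Q)$ we get
\[
n^2\int_1^\infty e^{-n\psi_0/(4Q)}\,\frac{\psi_0^2}{12\,Q^3}\log Q\,dQ
=\frac43\int_0^{n\psi_0/4}xe^{-x}\Big(\log n+\log\frac{\psi_0}4-\log x\Big)dx\ \sim\ \frac43\log n .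
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!30] (0,0)--(1.7,0)--(0.45,0.78)--cycle;
\draw[->] (0,0)--(3,0);
\draw[->] (0,0)--(1.3,2.25);
\draw (1.7,0)--(0.45,0.78);
\node[below] at (1.7,0) {$e_1/w_1$};
\node[left] at (0.45,0.85) {$e_2/w_2$};
\node[below left] at (0,0) {$L$};
\begin{scope}[xshift=5.5cm]
\draw[->] (-0.4,0)--(3,0) node[right] {$\log w_1$};
\draw[->] (0,-0.4)--(0,2.5) node[above] {$\log w_2$};
\draw[very thick] (2.1,0)--(0,2.1);
\node[below] at (2.1,0) {$\log n$};
\node[left] at (0,2.1) {$\log n$};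
\end{scope}
\end{tikzpicture}
\caption{The case $d=j=2$. Left: in the slice $y=1$ of the wedge, the plane $y=\langle w,z\rangle$ cuts off a triangle with legs $1/w_1$ and $1/w_2$ at the corner $L$. Right: the main contribution to $\mathbb Ef_1$ comes from planes within bounded distance of a segment of length of order $\log n$.}
\label{fig:cap}
\end{figure}

Two things can be read off. First, the main contribution comes from planes with $nV(w)$ of order one, that is, with $Q=w_1w_2$ of order $n$. In the variables $\tau_l=\log w_l$ this is a neighborhood of the segment $\tau_1+\tau_2=\log n$ (Figure~\ref{fig:cap}, right), and all parts of the segment have the same weight, since $n^2Q^{-3}\,dw=(n/Q)^2\,d\tau_1d\tau_2$. The length of the segment produces the logarithm. For general $j$ the segment becomes a simplex $\{\tau_1+\dots+\tau_j=\log n\}$ of dimension $j-1$, whence $(\log n)^{j-1}$; for $j=1$ it is a point, and the expectation stays bounded. Second, the configuration enters only through $\psi_0$, which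 multiplies $n$, so it disappears to leading order and reappears as the additive term $\log\psi_0$.

To turn this into a proof we need three things: the exact formula for general $k$, where a hyperplane also has a direction in $L$ (Section~\ref{sec:formula}); bounds valid for all $w\in\mathbb R^j$, including negative coordinates, which show that hyperplanes with a coordinate $w_l<1$ contribute only to lower order (Section~\ref{sec:bounds}); and a passage to the limit over the simplex (Lemma~\ref{lem:simplex}). For the second term, hyperplanes with one bounded or negative coordinate $w_l$ do matter; their contribution is computed in Section~\ref{sec:proofB}.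

\section{Exact integral formulas}\label{sec:formula}

\subsection{Facets as oriented hyperplanes}

Let $n\ge d+1$. Almost surely any $d+1$ of the points $X_i$ are linearly independent and all $X_i$ lie in the interior of $W$. Then $\langle X_i,\sum_l\nu_l\rangle>0$ for all $i$, so the cone generated by $X_1,\dots,X_n$ is pointed and full-dimensional, it meets $\mathbb S^d$ in $K_n^{(s,j)}$, and the facets of $K_n^{(s,j)}$ correspond to those of the cone. A facet of the cone is the $d$-dimensional cone generated by the $X_i$ it contains. There are at least $d$ of these, and at most $d$, as any $d+1$ points are linearly independent. Conversely, if $|I|=d$ and all $X_i$ with $i\notin I$ lie strictly on one side of $\operatorname{lin}(X_i:i\in I)$, then the $X_i$, $i\in I$, generate a facet. Since $n>d$, at most one side can contain all other points. Hence $f_{d-1}(K_n^{(s,j)})$ is the number of pairs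
\begin{equation}\label{eq:pairs}
\begin{gathered}
(I,\text{ orientation of }\operatorname{lin}(X_i:i\in I)),\quad |I|=d,\\
\text{such that all other points lie in the open positive side.}
\end{gathered}
\end{equation}
This number is unchanged if the points are multiplied by positive factors or mapped by a linear isomorphism. So we may replace the $X_i$ by independent copies of $(Y,Z)$ from \eqref{eq:YZ}.

\subsection{Hyperplanes as variables}

We describe a hyperplane together with an orientation by $(\theta,w)\in\mathbb S^{k-1}\times\mathbb R^j$ via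
\[
\{(y,z)\in\mathbb R^k\times\mathbb R^j:\langle w,z\rangle=\langle\theta,y\rangle\},\qquad\text{positive side }\{\langle w,z\rangle>\langle\theta,y\rangle\}.
\]
If $k=1$, then $\theta=\pm1$ and the change of variables is the one of Section~\ref{sec:small}. For $k\ge2$ the direction $\theta$ has to be integrated over as well, and the point of the next lemma is that all Jacobians cancel except the determinant. For $\theta\in\mathbb S^{k-1}$ let $O_\theta:\mathbb R^{k-1}\to\theta^\perp$ be a linear isometry that depends measurably on $\theta$, for example the restriction to $\mathbb R^{k-1}$ of the reflection that maps the last basis vector of $\mathbb R^k$ to $\theta$ (of the identity, if $\theta$ is this basis vector).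

\begin{lemma}\label{lem:BP}
For a.e. $x=(x_1,\dots,x_d)\in(\mathbb R^k\times\mathbb R^j)^d$, the span of $x_1,\dots,x_d$ is a hyperplane and equals $\{\langle w,z\rangle=\langle\theta,y\rangle\}$ for exactly two $(\theta,w)\in\mathbb S^{k-1}\times\mathbb R^j$, which differ by a sign. For measurable $f\ge0$,
\[
\int\sum_\pm f(x;\pm(\theta,w))\,dx=\int_{\mathbb S^{k-1}}\int_{\mathbb R^j}\int f(x;\theta,w)\,|\det(y_i',z_i)_{i\le d}|\prod_{i=1}^ddy_i'\,dz_i\,dw\,d\theta,
\]
where on the right $x_i=(\langle w,z_i\rangle\theta+O_\theta y_i',\,z_i)$ with $y_i'\in\mathbb R^{k-1}$, $z_i\in\mathbb R^j$.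
\end{lemma}

\begin{proof}
For a.e. $x$ the vectors $x_i$ are linearly independent and their span is a hyperplane with a normal that is unique up to a factor. A normal $(0,w)$ with $w\ne0$ would satisfy $\langle w,z_i\rangle=0$ for all $i\le d$; since $d\ge j$, a.e. $(z_1,\dots,z_d)$ spans $\mathbb R^j$ and this does not occur. Thus the $\mathbb R^k$-part of the normal is nonzero, and normalizing its length to one leaves exactly two choices $\pm(\theta,w)$.

\emph{A chart.} Fix $\theta_0\in\mathbb S^{k-1}$ and write $y=s\theta_0+O_{\theta_0}y'$. For a.e. $x$ we have $\det(y_i',z_i)\ne0$, and then the span is $\{s=\langle a,y'\rangle+\langle b,z\rangle\}$ for unique $(a,b)\in\mathbb R^{k-1}\times\mathbb R^j$. For fixed $(y_i',z_i)_i$ the map $(a,b)\mapsto(s_1,\dots,s_d)$ is linear and its matrix has rows $(y_i',z_i)$. Therefore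
\begin{equation}\label{eq:chart}
dx=|\det(y_i',z_i)|\,da\,db\prod_idy_i'\,dz_i .
\end{equation}
If $k=1$, there is no $a$, $w=b$ and $\theta=\theta_0$, and \eqref{eq:chart} is already the formula for this orientation.

\emph{From $(a,b)$ to $(\theta,w)$.} Since $s-\langle a,y'\rangle=\langle\theta_0-O_{\theta_0}a,y\rangle$, exactly one of the two representations has $\langle\theta,\theta_0\rangle>0$, namely
\[
\theta=\frac{\theta_0-O_{\theta_0}a}{\sqrt{1+|a|^2}},\qquad w=\frac b{\sqrt{1+|a|^2}},\qquad\langle\theta,\theta_0\rangle=(1+|a|^2)^{-1/2}.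
\]
Central projection of the tangent hyperplane at $\theta_0$ to the sphere gives $d\theta=(1+|a|^2)^{-k/2}da$ (a factor $(1+|a|^2)^{-(k-1)/2}$ for the distance and $(1+|a|^2)^{-1/2}$ for the inclination). For fixed $a$, $dw=(1+|a|^2)^{-j/2}db$. As $k+j=d+1$,
\[
da\,db=(1+|a|^2)^{(d+1)/2}\,d\theta\,dw .
\]

\emph{Coordinates inside the hyperplane.} A point $(y,z)$ with $y=\langle w,z\rangle\theta+O_\theta y'_\theta$ has
\[
y'_{\theta_0}=O_{\theta_0}^Ty=By'_\theta+\langle w,z\rangle O_{\theta_0}^T\theta,\qquad B=O_{\theta_0}^TO_\theta .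
\]
So $(y'_\theta,z)\mapsto(y'_{\theta_0},z)$ is linear and block triangular, with determinant $\det B$. The matrix $B$ represents the orthogonal projection $\theta^\perp\to\theta_0^\perp$. This projection is the identity on $\theta^\perp\cap\theta_0^\perp$ and scales the remaining direction by the cosine of the angle between $\theta$ and $\theta_0$. Hence $|\det B|=\langle\theta,\theta_0\rangle=(1+|a|^2)^{-1/2}$. In \eqref{eq:chart} the $d$ volume elements thus contribute $(1+|a|^2)^{-d/2}$, and the determinant $|\det(y_i',z_i)|$ contributes $(1+|a|^2)^{-1/2}$. Together with the factor $(1+|a|^2)^{(d+1)/2}$ this gives $1$.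

So the identity holds with only the representation with $\langle\theta,\theta_0\rangle>0$ on the left and the integral over this hemisphere on the right. Applying this to $(x;\theta,w)\mapsto f(x;-\theta,-w)$ and substituting $(\theta,w)\to-(\theta,w)$ gives the opposite hemisphere with $O_{-\theta}$ in place of $O_\theta$. These two isometries differ by an orthogonal map of $\mathbb R^{k-1}$, which preserves $dy_i'$ and $|\det(y_i',z_i)|$. Adding the two identities gives the claim.
\end{proof}

\subsection{The formulas}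

For $w\in\mathbb R^j$ let
\begin{align}
V(w)&=\mathbb P(\langle w,Z\rangle\le g),\label{eq:V}\\
J(w)&=\int_{(\mathbb R^{k-1}\times\mathbb R_+^j)^d}|\det(y_i',z_i)|\prod_{i=1}^d\varphi(\langle w,z_i\rangle)\varphi_{k-1}(y_i')\psi(z_i)\,dy_i'\,dz_i .\label{eq:J}
\end{align}
Since $\langle\theta,Y\rangle\sim N(0,1)$ for every $\theta$, a random point lies in the positive side of $(\theta,w)$ with probability $1-V(w)$. Also $\varphi_k(s\theta+O_\theta y')=\varphi(s)\varphi_{k-1}(y')$. Apply Lemma~\ref{lem:BP} to $f(x;\theta,w)=(1-V(w))^{n-d}\prod_i\varphi_k(y_i)\psi(z_i)$, with $\psi=0$ outside $\mathbb R^j_+$. The sum over the signs counts both orientations in \eqref{eq:pairs}, the inner integral on the right-hand side does not depend on $\theta$, and by symmetry all $d$-subsets contribute equally. We obtain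
\begin{equation}\label{eq:bin}
\mathbb Ef_{d-1}(K_n^{(s,j)})=\binom nd\,\omega_k\int_{\mathbb R^j}(1-V(w))^{n-d}J(w)\,dw\qquad(n\ge d+1).
\end{equation}
The same lemma, applied to the joint density $\prod_i\varphi_k(y_i)\psi(z_i)$ alone, gives $\omega_k\int J\,dw=2$.

The process $\eta_\gamma$ has a Poisson number of points with mean
\[
\lambda=\gamma\beta\,\omega_{d+1},
\]
and given their number the points are independent and uniform. With fewer than $d+1$ points $f_{d-1}=0$. So we sum \eqref{eq:bin} over $n\ge d+1$ with weights $e^{-\lambda}\lambda^n/n!$. The sum over all $n\ge d$ of $e^{-\lambda}\frac{\lambda^n}{n!}\binom nd(1-V)^{n-d}$ is $\frac{\lambda^d}{d!}e^{-\lambda V}$, and the superfluous term $n=d$ contributes $\frac{e^{-\lambda}\lambda^d}{d!}\omega_k\int J\,dw=\frac{2e^{-\lambda}\lambda^d}{d!}$. Hence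
\begin{equation}\label{eq:poi}
\mathbb Ef_{d-1}(K^{(s,j)}_{\eta_\gamma})=\frac{\omega_k}{d!}I(\lambda)-\frac{2e^{-\lambda}\lambda^d}{d!},\qquad I(\lambda)=\lambda^d\int_{\mathbb R^j}e^{-\lambda V(w)}J(w)\,dw .
\end{equation}

\section{The logarithmic simplex and uniform bounds}\label{sec:bounds}

From now on $\lambda\ge3$, and $c,C,a>0$ are constants that depend on $d$, $j$ and the configuration; unless they are explicitly fixed, $c$ and $C$ may change from line to line. The constants $c_1$ and $C_1$ are fixed in Lemma~\ref{lem:VJ}.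

\subsection{Where the powers of the logarithm come from}

For $q\ge1$ and $T>0$ let $\Delta^q_T=\{\tau\in\mathbb R_+^q:\tau_1+\dots+\tau_q=T\}$ with the measure $d\tau=d\tau_1\cdots d\tau_{q-1}$ (it does not matter which coordinate is omitted; for $q=1$ it is a unit point mass). The total mass is $T^{q-1}/(q-1)!$, and $\int_{\Delta_T^q}F(\tau)\,d\tau=T^{q-1}\int_{\Delta_1^q}F(Ts)\,ds$.

For $t\in[1,\infty)^q$ write $Q=t_1\cdots t_q$ and $t=e^\tau$ coordinatewise. With $Q=\lambda/x$ and $T=\log(\lambda/x)=\sum_l\tau_l$ we have $dt=Q\,d\tau_1\cdots d\tau_{q-1}\,\frac{dx}x$, and $\lambda^dQ^{-d-1}\cdot Q/x=x^{d-1}$. Hence, if the integral converges absolutely or $F\ge0$,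
\begin{equation}\label{eq:log}
\lambda^d\int_{[1,\infty)^q}F(t)\,Q^{-d-1}\,dt=\int_0^\lambda x^{d-1}\int_{\Delta^q_T}F(e^\tau)\,d\tau\,dx,\qquad T=\log\frac\lambda x .
\end{equation}
Here $F$ may depend on $\lambda$. A factor $e^{-\lambda A(t)/Q}$ in $F$ becomes $e^{-xA(e^\tau)}$ on the right.

\begin{lemma}\label{lem:simplex}
Let $q\ge1$, and let $A,B:[1,\infty)^q\to[0,\infty)$ be measurable with $A\ge c_*>0$ and $B\le C_*$. Put
\[
I_{A,B}(\lambda)=\lambda^d\int_{[1,\infty)^q}e^{-\lambda A(t)/Q}\,B(t)\,Q^{-d-1}\,dt .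
\]
\begin{enumerate}
\item[(i)] $I_{A,B}(\lambda)\le C_*K(\log\lambda)^{q-1}$ for $\lambda\ge3$, where $K$ depends only on $c_*$, $d$ and $q$.
\item[(ii)] If $A(t)\to A_\infty$ and $B(t)\to B_\infty$ as $\min_lt_l\to\infty$, then
\[
\frac{I_{A,B}(\lambda)}{(\log\lambda)^{q-1}}\to\frac{\Gamma(d)}{(q-1)!}\,\frac{B_\infty}{A_\infty^{\,d}}\qquad(\lambda\to\infty).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:log} and scaling, with $T=\log(\lambda/x)$,
\[
I_{A,B}(\lambda)=\int_0^\lambda x^{d-1}T^{q-1}\int_{\Delta_1^q}e^{-xA(e^{Ts})}B(e^{Ts})\,ds\,dx .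
\]
For $0<x\le\lambda$ and $\lambda\ge3$,
\begin{equation}\label{eq:logbound}
0\le\log(\lambda/x)\le(\log\lambda)(1+|\log x|).
\end{equation}
So after division by $(\log\lambda)^{q-1}$ the integrand is at most $C_*x^{d-1}(1+|\log x|)^{q-1}e^{-c_*x}$, which is integrable over $(0,\infty)\times\Delta^q_1$. This proves (i). In case (ii), for fixed $x$ and fixed $s$ in the relative interior of $\Delta_1^q$, as $\lambda\to\infty$ all coordinates of $e^{Ts}$ tend to infinity and $T/\log\lambda\to1$. By dominated convergence the limit is $\frac1{(q-1)!}\int_0^\infty x^{d-1}e^{-xA_\infty}B_\infty\,dx$.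
\end{proof}

The homogeneity in (ii) is the reason for the independence of the angles: a factor $\psi_0$ in $A_\infty$ and a factor $\psi_0^d$ in $B_\infty$ cancel.

\subsection{Bounds for \texorpdfstring{$V$}{V} and \texorpdfstring{$J$}{J}}

To apply Lemma~\ref{lem:simplex} we need $V\ge c/Q$ and $J\le C/Q^{d+1}$ on $[1,\infty)^j$. To discard the remaining $w$ we need such bounds everywhere. The set $\{\langle w,z\rangle\le g\}$ is thin in the direction $e_l$ only if $w_l$ is positive and large. If there are negative coordinates, large is to be understood relative to the largest of their absolute values. So for $w\in\mathbb R^j$ put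
\begin{gather*}
P=\{l:w_l\ge0\},\quad N=\{m:w_m<0\},\quad u_m=|w_m|\ (m\in N),\quad U=\max(1,\max_{m\in N}u_m),\\
p_l=\min(1,U/w_l)\ (l\in P;\ p_l=1\text{ if }w_l=0),\qquad\Pi=\prod_{l\in P}p_l .
\end{gather*}
On $[1,\infty)^j$ we have $U=1$ and $\Pi=1/Q$ with $Q=w_1\cdots w_j$.

\begin{lemma}\label{lem:VJ}
There are $c_1,C_1>0$ such that $V(w)\ge c_1\Pi$ and $J(w)\le C_1U^{-(d+1)}\Pi^{d+1}$ for all $w\in\mathbb R^j$.
\end{lemma}

\begin{proof}
\emph{Lower bound.} The density $\psi$ is bounded below on $[0,1]^j$. If $U=1$, consider the event that $g\ge1$, $Z_l\le\min(1,\frac1{jw_l})$ for $l\in P$, and $Z_m\le1$ for $m\in N$. On it $\langle w,Z\rangle\le\sum_Pw_lZ_l\le1\le g$, and its probability is at least $c\,\Pi$. If $U=u_{m_*}>1$, consider the event that $g\ge0$, $Z_{m_*}\in[\frac12,1]$, $Z_l\le\min(1,\frac U{2jw_l})$ for $l\in P$, and $Z_m\le1$ for the other $m\in N$. On it $\sum_Pw_lZ_l\le U/2\le u_{m_*}Z_{m_*}$, hence $\langle w,Z\rangle\le0\le g$, and again its probability is at least $c\,\Pi$.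

\emph{An auxiliary integral.} We claim that for $\alpha\in\{0,1\}^j$ with $|\alpha|_1\le1$ and $q\in\{0,1\}$,
\begin{equation}\label{eq:aux}
\int_{\mathbb R_+^j}z^\alpha\,|\langle w,z\rangle|^q\,\varphi(\langle w,z\rangle)\,\psi(z)\,dz\le C\,U^{-1}\,\Pi\prod_{l\in P}p_l^{\alpha_l}.
\end{equation}
Let $r=\langle w,z\rangle$, and choose $a>0$ with $\psi(z)\le Ce^{-a|z|^2}$. The Gaussian factors essentially keep $r$ and $z$ bounded, which forces $\sum_Pw_lz_l$ to be of order at most $U$. To exploit this, note that $\sum_Pw_lz_l=r+\sum_Nu_mz_m\le|r|+U\sum_Nz_m$, so that, as $U\ge1$,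
\[
1\le\exp\Big(|r|+\sum_{m\in N}z_m-\sum_{l\in P}\frac{w_lz_l}U\Big).
\]
We insert this factor into the integral. The function $|r|^q\varphi(r)e^{|r|}$ is bounded and integrable on $\mathbb R$.

If $U=1$, we bound this function by a constant. The remaining integral factorizes. The coordinates in $N$ give constants, and for $l\in P$
\[
\int_0^\infty z^{\alpha_l}e^{-w_lz/U-az^2}\,dz\le C\min(1,U/w_l)^{1+\alpha_l}=Cp_l^{1+\alpha_l},
\]
since we may drop either exponential. If $U=u_{m_*}>1$, we replace the variable $z_{m_*}$ by $r$ with the other coordinates fixed; then $dz_{m_*}=dr/U$ in absolute value. Now $z_{m_*}^{\alpha_{m_*}}e^{z_{m_*}-az_{m_*}^2}\le C$, the integral over $r$ is bounded, and the other coordinates factorize as before. The factor $dr/U$ yields $U^{-1}$. This proves \eqref{eq:aux}.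

\emph{Upper bound.} If $U=u_{m_*}>1$, adding multiples of the other $z$-columns gives
\[
|\det(y_i',z_i)|=U^{-1}|\det(\,\cdot\,)|,
\]
where in the second determinant the column $(z_{i,m_*})_i$ is replaced by $(\langle w,z_i\rangle)_i$. If $U=1$, we keep the determinant as it is. Bound the determinant in question by $\sum_\pi\prod_i|\mathrm{entry}_{i,\pi(i)}|$ and insert this in \eqref{eq:J}. For each permutation $\pi$ the integral factorizes over $i$, that is, over the columns. By \eqref{eq:aux}, each of the $k-1$ columns of $y'$ gives at most $CU^{-1}\Pi$ ($\alpha=0$, $q=0$; the $y'$-integral is a constant), a column $l\in P$ at most $CU^{-1}\Pi p_l$, a column in $N$ at most $CU^{-1}\Pi$, and the replaced column at most $CU^{-1}\Pi$ ($\alpha=0$, $q=1$). There are $k-1+j=d$ columns, and there is an additional factor $U^{-1}$ if $U>1$. Altogether $J\le CU^{-(d+1)}\Pi^d\prod_Pp_l=CU^{-(d+1)}\Pi^{d+1}$.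
\end{proof}

\subsection{Every coordinate below one costs a logarithm}

\begin{lemma}\label{lem:few}
Let $r(w)=\#\{l:w_l<1\}$ and fix $c>0$. Then
\[
\lambda^d\int_{\{r(w)\ge r\}}e^{-c\lambda V(w)}J(w)\,dw
\]
is $O((\log\lambda)^{j-r-1})$ if $0\le r\le j-1$, and tends to $0$ if $r=j$.
\end{lemma}

\begin{proof}
Put $a_q(\lambda)=\lambda^d\int_{[1,\infty)^q}e^{-cc_1\lambda/Q}Q^{-d-1}\,dt$ for $q\ge1$ and $a_0(\lambda)=\lambda^de^{-cc_1\lambda}$. By Lemma~\ref{lem:simplex}(i), $a_q(\lambda)=O((\log\lambda)^{q-1})$ for $q\ge1$, and $a_0(\lambda)\to0$.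

There are finitely many possibilities for $N$ and for $S'=\{l\in P:w_l<1\}$; fix one with $r'=|N|+|S'|\ge r$. By Lemma~\ref{lem:VJ}, $\lambda^de^{-c\lambda V}J\le C\lambda^de^{-cc_1\lambda\Pi}\,U^{-(d+1)}\Pi^{d+1}$. For fixed $w_N=(w_m)_{m\in N}$ substitute $w_l=Ut_l$, $l\in P$. Then $p_l=\min(1,1/t_l)$, $dw_P=U^{|P|}dt$, and $t_l<1$ for $l\in S'$ because $U\ge1$. Split the range of each $t_l$ into $[0,1)$ and $[1,\infty)$; coordinates in $[0,1)$ do not enter $\Pi$ and contribute a factor at most $1$. So the contribution of $(N,S')$ is at most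
\begin{equation}\label{eq:split}
C\int_{(-\infty,0)^N}U^{|P|-d-1}\,dw_N\cdot\sum_{S\subset P\setminus S'}a_{|S|}(\lambda),\qquad|S|\le j-r'\le j-r .
\end{equation}
The first integral is $1$ if $N=\emptyset$. Otherwise the part with $U=1$ has volume $1$, the maximum $s$ of the $u_m$ has density $|N|s^{|N|-1}$, and the integral is at most
\[
1+|N|\int_1^\infty s^{|N|-1+|P|-d-1}\,ds=1+|N|\int_1^\infty s^{j-d-2}\,ds<\infty,
\]
because $j\le d$. The bounds on $a_{|S|}$ give the claim.
\end{proof}

\subsection{From Poisson to binomial}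

Let $n\ge d+1$ and $0\le V\le1$. We use $a^m-b^m\le m(a-b)a^{m-1}$ for $a\ge b\ge0$ with $a=e^{-V}$, $b=1-V$, $m=n-d$ and $a-b\le V^2/2$, and also $e^{dV}-1\le dVe^d$. This gives
\[
\big|(1-V)^{n-d}-e^{-nV}\big|\le\tfrac n2V^2e^{-(n-d-1)V}+e^{-nV}(e^{dV}-1)\le e^{d+1}\big(\tfrac12nV^2+dV\big)e^{-nV}\le\frac Cne^{-nV/2},
\]
since $(nV)^2e^{-nV/2}$ and $nVe^{-nV/2}$ are bounded. By \eqref{eq:bin}, Lemma~\ref{lem:few} with $\lambda=n$, $r=0$ and $c\in\{\frac12,1\}$, and $\binom nd=\frac{n^d}{d!}(1+O(\frac1n))$,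
\begin{equation}\label{eq:depoi}
\mathbb Ef_{d-1}(K_n^{(s,j)})=\frac{\omega_k}{d!}I(n)+O\big(n^{-1}(\log n)^{j-1}\big).
\end{equation}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

By Lemma~\ref{lem:few} with $r=1$, the part of $I(\lambda)$ over $\mathbb R^j\setminus[1,\infty)^j$ is $o((\log\lambda)^{j-1})$: it is $O((\log\lambda)^{j-2})$ if $j\ge2$, and tends to $0$ if $j=1$.

For $w\in[1,\infty)^j$ put $Q=\prod_lw_l$, $v(w)=QV(w)$ and $\tilde J(w)=Q^{d+1}J(w)$. Substitute $z_l=\zeta_l/w_l$ in \eqref{eq:V} and \eqref{eq:J}; in $J$ the $d$ volume elements give $Q^{-d}$ and the determinant gives $Q^{-1}$. With $\zeta/w$ understood coordinatewise,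
\begin{align}
v(w)&=\mathbb E\int_{\mathbb R^j_+}\mathbf 1\{|\zeta|_1\le g\}\,\psi(\zeta/w)\,d\zeta,\label{eq:v}\\
\tilde J(w)&=\int|\det(y_i',\zeta_i)|\prod_{i=1}^d\varphi(|\zeta_i|_1)\varphi_{k-1}(y_i')\psi(\zeta_i/w)\,dy_i'\,d\zeta_i .\label{eq:Jt}
\end{align}
Since $0\le\psi\le\psi_0=\psi(0)$, $\psi$ is continuous on $\mathbb R^j_+$, $\mathbb E(g_+)^j<\infty$ and $J_0<\infty$, dominated convergence yields
\[
v(w)\to v_\infty=\psi_0v_0,\qquad\tilde J(w)\to\tilde J_\infty=\psi_0^{\,d}J_0\qquad(\min_lw_l\to\infty).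
\]
By Lemma~\ref{lem:VJ}, $v\ge c_1$ and $\tilde J\le C_1$ on $[1,\infty)^j$. So Lemma~\ref{lem:simplex}(ii) with $q=j$, $A=v$, $B=\tilde J$ gives
\begin{equation}\label{eq:Ilim}
\frac{I(\lambda)}{(\log\lambda)^{j-1}}\to\frac{\Gamma(d)}{(j-1)!}\,\frac{\psi_0^{\,d}J_0}{(\psi_0v_0)^d}=\frac{(d-1)!\,J_0}{(j-1)!\,v_0^{\,d}} .
\end{equation}
The parameter $\psi_0$ cancels. Insert \eqref{eq:Ilim} in \eqref{eq:depoi} with $\lambda=n$, and in \eqref{eq:poi} with $\lambda=\gamma\beta\omega_{d+1}$, where $\log\lambda\sim\log\gamma$. In both models the limit is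
\[
\frac{\omega_k}{d!}\cdot\frac{(d-1)!\,J_0}{(j-1)!\,v_0^{\,d}}=c_{d,j},
\]
which depends only on $d$ and $j$ and lies in $(0,\infty)$ since $0<J_0<\infty$. This proves Theorem~\ref{thm:A}. \qed

\section{The constants}\label{sec:const}

\begin{lemma}\label{lem:const}
\begin{enumerate}
\item[(i)] Let $\zeta$ be the $d\times j$ matrix with rows $\zeta_1,\dots,\zeta_d$. Then
\[
c_{d,j}=\frac{2(2\pi)^{(k-1)/2}}{d\,(j-1)!\,v_0^{\,d}}\int_{(\mathbb R_+^j)^d}\sqrt{\det\zeta^T\zeta}\,\prod_{i=1}^d\varphi(|\zeta_i|_1)\,d\zeta .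
\]
\item[(ii)] $\displaystyle c_{d,1}=\frac{2\pi^{d-1/2}\,\Gamma(\frac{d+1}2)}{d\,\Gamma(\frac d2)}$.
\item[(iii)] $\displaystyle c_{d,d}=\frac{2d^{\,d-1}}{(d-1)!}\,\mathbb E|\det(a_1,\dots,a_d)|$ with $a_i$ independent and uniform in the standard $(d-1)$-simplex. In particular $c_{2,2}=\frac43$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Almost every $\zeta$ has rank $j$. Under the density $\prod_i\varphi_{k-1}(y_i')$ the matrix $Y'$ with rows $y_i'$ has $k-1$ independent standard Gaussian columns in $\mathbb R^d$. Now $|\det(Y',\zeta)|$ is the volume of the parallelepiped spanned by the columns. It equals $\sqrt{\det\zeta^T\zeta}$ times the volume spanned by the projections of the columns of $Y'$ to the orthogonal complement of the column space of $\zeta$. This complement has dimension $d-j=k-1$, so the second factor is $|\det G_{k-1}|$ with a standard Gaussian $(k-1)\times(k-1)$ matrix $G_{k-1}$. By Gram--Schmidt, $|\det G_{k-1}|$ is a product of independent $\chi_i$-variables, $i=1,\dots,k-1$,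 and
\[
\mathbb E|\det G_{k-1}|=\prod_{i=1}^{k-1}\frac{\sqrt2\,\Gamma(\frac{i+1}2)}{\Gamma(\frac i2)}=\frac{2^{(k-1)/2}\,\Gamma(\frac k2)}{\sqrt\pi}
\]
(both sides are $1$ if $k=1$). Multiplying by $\omega_k=2\pi^{k/2}/\Gamma(\frac k2)$ gives $2(2\pi)^{(k-1)/2}$.

(ii) Here $k=d$, $v_0=\mathbb Eg_+=(2\pi)^{-1/2}$, and the integral in (i) is $2^{-d}$ times the mean norm of a standard Gaussian vector in $\mathbb R^d$, that is, $2^{-d}\sqrt2\,\Gamma(\frac{d+1}2)/\Gamma(\frac d2)$. The powers of $2$ and $\pi$ combine to $2(2\pi)^{(d-1)/2}(2\pi)^{d/2}\,2^{-d}\sqrt2=2\pi^{d-1/2}$.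

(iii) Here $k=1$ and $\omega_1=2$. Write $\zeta_i=r_ia_i$ with $r_i=|\zeta_i|_1$. Then $d\zeta_i=\frac{r_i^{d-1}}{(d-1)!}dr_i$ times the uniform distribution of $a_i$, and
\[
J_0=\Big(\int_0^\infty\frac{r^d\varphi(r)}{(d-1)!}\,dr\Big)^d\,\mathbb E|\det(a_1,\dots,a_d)|=(d\,v_0)^d\,\mathbb E|\det(a_1,\dots,a_d)| .
\]
For $d=2$ the expectation is that of $|s_1-s_2|$ for independent uniform $s_1,s_2\in[0,1]$, which is $\frac13$.
\end{proof}

\section{The second term}\label{sec:proofB}

Let $j\ge2$. The terms of order $(\log\lambda)^{j-2}$ come from two sources: the bounded terms that accompany $\log n$ in the last display of Section~\ref{sec:small}, and the hyperplanes for which exactly one coordinate $w_l$ is bounded or negative while the others are large. In terms of the simplex, those with $w_l\ge1$ bounded lie near one of its $j$ facets, and those with $w_l<1$ lie outside it. Because $M$ has unit diagonal, the limiting behavior of all these hyperplanes again involves no angles except through $\psi_0$,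 as we now show.

\subsection{One bounded coordinate}

For $b\in\mathbb R$ define, with $z,z_i\in\mathbb R_+$ and $\zeta_i\in\mathbb R_+^{j-1}$,
\begin{align*}
V^*(b)&=\frac1{(j-1)!}\,\mathbb E\int_0^\infty(g-bz)_+^{j-1}e^{-z^2/2}\,dz,\\
J^*(b)&=\int|\det(y_i',z_i,\zeta_i)|\prod_{i=1}^d\varphi(bz_i+|\zeta_i|_1)\varphi_{k-1}(y_i')e^{-z_i^2/2}\,dy_i'\,dz_i\,d\zeta_i .
\end{align*}
They depend only on $d,j,b$, and $V^*(b)>0$. Fix $l$ and $w_l=b$. We claim that, as $w_m\to\infty$ for all $m\ne l$,
\begin{equation}\label{eq:VJstar}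
V(w)\prod_{m\ne l}w_m\to\psi_0V^*(b),\qquad J(w)\prod_{m\ne l}w_m^{d+1}\to\psi_0^{\,d}J^*(b).
\end{equation}
Substitute $z_m=\zeta_m/w_m$ for $m\ne l$ only, and write $z=z_l$. The density $\psi$ then converges pointwise to $\psi_0e^{-z^2/2}$, since $M_{ll}=1$, and it is at most $Ce^{-az^2}$. To apply dominated convergence, using Hadamard's inequality for $J$, we need that for fixed $b$
\[
\mathbb E(g-bz)_+^{j-1}\qquad\text{and}\qquad\int_0^\infty(1+z+r)\,\varphi(bz+r)\,\frac{r^{j-2}}{(j-2)!}\,dr
\]
grow at most polynomially in $z\ge0$. The first is at most $\mathbb E(|g|+|b|z)^{j-1}$. In the second put $s=bz+r$ and use $r\le|s|+|b|z$. This proves \eqref{eq:VJstar}.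

Split $\mathbb R^j$ into $[1,\infty)^j$, the sets $B_l=\{w_l<1,\ w_m\ge1\ (m\ne l)\}$ and $\{r(w)\ge2\}$. By Lemma~\ref{lem:few} with $r=2$ the last set contributes $o((\log\lambda)^{j-2})$ to $I(\lambda)$.

\subsection{Exactly one coordinate below one}

For $b<1$ let $H_\lambda(b)=\lambda^d\int_{[1,\infty)^{j-1}}e^{-\lambda V}J\,dw'$, where $w_l=b$ and $w'=(w_m)_{m\ne l}$.

\emph{Bound.} Let $a_q(\lambda)$ be as in the proof of Lemma~\ref{lem:few} with $c=1$. If $b<0$, then $N=\{l\}$ and $U=\max(1,|b|)$, and the substitution $w_m=Ut_m$ that led to \eqref{eq:split}, now for fixed $w_l=b$, gives $H_\lambda(b)\le CU^{j-2-d}\sum_{S\subset P}a_{|S|}(\lambda)$ with $|P|=j-1$. If $0\le b<1$, then $U=1$, $p_l=1$ and $H_\lambda(b)\le C\,a_{j-1}(\lambda)$. In both cases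
\begin{equation}\label{eq:Hbound}
H_\lambda(b)\le C\max(1,|b|)^{j-2-d}(\log\lambda)^{j-2},
\end{equation}
and $\max(1,|b|)^{j-2-d}$ is integrable over $(-\infty,1)$, since $j\le d$.

\emph{Limit for fixed $b$.} Let $Q'=\prod_{m\ne l}w_m$. By Lemma~\ref{lem:VJ}, $Q'V\ge c_1\prod_{m\ne l}\min(w_m,U)\ge c_1$, and $Q'^{d+1}J\le C_1U^{-(d+1)}\prod_{m\ne l}\min(w_m,U)^{d+1}$ is bounded for fixed $b$. So Lemma~\ref{lem:simplex}(ii) with $q=j-1$, $A=Q'V$, $B=Q'^{d+1}J$, together with \eqref{eq:VJstar}, gives $H_\lambda(b)/(\log\lambda)^{j-2}\to\frac{\Gamma(d)}{(j-2)!}\,J^*(b)/V^*(b)^d$. By \eqref{eq:Hbound} and dominated convergence in $b$,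
\begin{equation}\label{eq:parta}
\lambda^d\int_{B_l}e^{-\lambda V}J\,dw=(\log\lambda)^{j-2}\Big[\frac{\Gamma(d)}{(j-2)!}\int_{-\infty}^1\frac{J^*(b)}{V^*(b)^d}\,db+o(1)\Big],
\end{equation}
with a finite integral on the right.

\subsection{All coordinates at least one: leading part}

With $v,\tilde J,v_\infty,\tilde J_\infty$ as in Section~\ref{sec:proofA} put
\[
\Phi(x,w)=e^{-xv(w)}\tilde J(w),\qquad\Phi_\infty(x)=e^{-xv_\infty}\tilde J_\infty .
\]
By \eqref{eq:log}, $\lambda^d\int_{[1,\infty)^j}e^{-\lambda V}J\,dw=\int_0^\lambda x^{d-1}\int_{\Delta_T^j}\Phi(x,e^\tau)\,d\tau\,dx$. We write $\Phi=\Phi_\infty+(\Phi-\Phi_\infty)$. Substituting $y=\psi_0v_0x$, the $\Phi_\infty$-part is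
\begin{align}
&\frac{J_0}{v_0^{\,d}(j-1)!}\int_0^{\lambda\psi_0v_0}y^{d-1}e^{-y}\big(\log(\lambda\psi_0v_0)-\log y\big)^{j-1}dy\notag\\
&\ =\frac{J_0\Gamma(d)}{v_0^{\,d}(j-1)!}\Big[(\log\lambda)^{j-1}+(j-1)\Big(\log(\psi_0v_0)-\frac{\Gamma'(d)}{\Gamma(d)}\Big)(\log\lambda)^{j-2}\Big]+o((\log\lambda)^{j-2}).\label{eq:partb}
\end{align}
Here we expanded the power and used $\int_0^\infty y^{d-1}e^{-y}\log y\,dy=\Gamma'(d)$; cutting off the integrals at $\lambda\psi_0v_0$ changes them by exponentially small amounts.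

\subsection{All coordinates at least one: remainder}

The difference $\Phi-\Phi_\infty$ is concentrated near the facets of the simplex. Indeed, $0\le z^TMz\le j|z|^2$ (the trace of $M$ is $j$) implies
\[
0\le\psi_0-\psi(\zeta/w)\le\frac{j\psi_0}2\sum_l\frac{\zeta_l^2}{w_l^2},\qquad
\Big|\prod_{i=1}^d\psi(\zeta_i/w)-\psi_0^{\,d}\Big|\le\psi_0^{\,d-1}\sum_{i=1}^d\big(\psi_0-\psi(\zeta_i/w)\big).
\]
Inserting this in \eqref{eq:v} and \eqref{eq:Jt} gives $|v-v_\infty|+|\tilde J-\tilde J_\infty|\le C\sum_lw_l^{-2}\le C\sum_lw_l^{-1}$ on $[1,\infty)^j$; the additional factors $\zeta_l^2$ do not affect convergence. As $v,v_\infty\ge c_1$ and $\tilde J\le C_1$,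
\[
|\Phi(x,e^\tau)-\Phi_\infty(x)|\le xe^{-c_1x}|v-v_\infty|\,\tilde J+e^{-c_1x}|\tilde J-\tilde J_\infty|\le C(1+x)e^{-c_1x}\sum_le^{-\tau_l}.
\]
Up to null sets $\Delta^j_T$ is the disjoint union of the sets $D_l=\{\tau_l<\tau_m\ \text{for all }m\ne l\}$, and on $D_l$ the bound is at most $C(1+x)e^{-c_1x}e^{-\tau_l}$. Put $\tau_l=t$ and $\tau_m=(T-t)s_m$ for $m\ne l$, with $s\in\Delta_1^{j-1}$, a simplex of mass $1/(j-2)!$. Then
\[
\int_{D_l}(\Phi-\Phi_\infty)\,d\tau=\int_0^T(T-t)^{j-2}\int_{\Delta_1^{j-1}}\mathbf 1\{(T-t)s_m>t\ \forall m\ne l\}\,(\Phi-\Phi_\infty)\,ds\,dt .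
\]
Multiply by $x^{d-1}$, integrate over $x\in(0,\lambda)$ and divide by $(\log\lambda)^{j-2}$. By \eqref{eq:logbound} the integrand is dominated by
\[
Cx^{d-1}(1+|\log x|)^{j-2}(1+x)e^{-c_1x}e^{-t},
\]
which is integrable. Now let $\lambda\to\infty$ for fixed $x$, $t$ and $s$ in the relative interior. Then $(T-t)/\log\lambda\to1$ and the indicator tends to $1$. With $b=e^t=w_l$ we have $v=bQ'V$ and $\tilde J=b^{d+1}Q'^{d+1}J$, where $Q'=\prod_{m\ne l}w_m$, so \eqref{eq:VJstar} gives
\[
\Phi\to\exp\big(-x\psi_0\,b\,V^*(b)\big)\,b^{d+1}\psi_0^{\,d}J^*(b).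
\]
Hence the limit exists; carrying out the $x$-integral and then substituting $b=e^t$, it is
\begin{equation}\label{eq:partc}
\frac{\Gamma(d)}{(j-2)!}\int_0^\infty\Big[\frac{bJ^*(b)}{V^*(b)^d}-\frac{J_0}{v_0^{\,d}}\Big]_{b=e^t}dt=\frac{\Gamma(d)}{(j-2)!}\int_1^\infty\Big[\frac{J^*(b)}{V^*(b)^d}-\frac{J_0}{v_0^{\,d}\,b}\Big]db,
\end{equation}
an absolutely convergent integral, since the bracket on the left is at most $Ce^{-t}$ in absolute value. So the $(\Phi-\Phi_\infty)$-part of the integral over $D_l$ is $(\log\lambda)^{j-2}$ times \eqref{eq:partc}, up to $o((\log\lambda)^{j-2})$.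

\subsection{Conclusion}

Put
\begin{equation}\label{eq:kappa}
\Xi=\int_{-\infty}^\infty\Big[\frac{J^*(b)}{V^*(b)^d}-\mathbf 1\{b\ge1\}\frac{J_0}{v_0^{\,d}\,b}\Big]db,\qquad
\kappa_{d,j}=\log v_0-\frac{\Gamma'(d)}{\Gamma(d)}+\frac{j\,\Xi\,v_0^{\,d}}{J_0}.
\end{equation}
Adding the contributions \eqref{eq:parta} and \eqref{eq:partc} over $l=1,\dots,j$ to \eqref{eq:partb}, and using $\frac1{(j-2)!}=\frac{j-1}{(j-1)!}$, we get
\[
\frac{\omega_k}{d!}I(\lambda)=c_{d,j}\big[(\log\lambda)^{j-1}+(j-1)(\log\psi_0+\kappa_{d,j})(\log\lambda)^{j-2}\big]+o((\log\lambda)^{j-2}).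
\]
The binomial expansion follows from \eqref{eq:depoi}. In the Poisson case use \eqref{eq:poi} with $\log\lambda=\log\gamma+\log(\beta\omega_{d+1})$ and note that $\beta\omega_{d+1}\psi_0=\omega_{d+1}(2\pi)^{-j/2}D$ by \eqref{eq:psi}.

\emph{Dependence on the angles.} If $\varepsilon_n$ and $\varepsilon_\gamma$ denote the error terms $o(1)$ in \eqref{eq:conj}, we have shown that $\varepsilon_n\log n\to(j-1)(\log\psi_0+\kappa_{d,j})$ and $\varepsilon_\gamma\log\gamma\to(j-1)(\log D+\kappa'_{d,j})$. It remains to see that $\psi_0$ and $D$ are not constant. Let $p_1,\dots,p_j$ be the vertices of a regular simplex centered at $0$ in a hyperplane of $L^\perp$ with unit normal $q$, and let $e_i$ be the normalization of $p_i+tq$, $t>0$. These vectors are linearly independent: $\sum a_i(p_i+tq)=0$ gives $\sum a_i=0$ and $\sum a_ip_i=0$; the latter forces all $a_i$ to be equal, hence zero. As $\sum_ip_i=0$, the vector $q$ lies in each cone $\operatorname{pos}(p_1+tq,\dots,p_j+tq)$, so these cones increase as $t\downarrow0$.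 Their union contains every $p+sq$ with $p\perp q$, $s>0$: write $p=\sum a_ip_i$ with $a_i\ge0$ and take $t\sum a_i\le s$. Since the cones lie in $\{\langle x,q\rangle\ge0\}$, we get $\beta\to\frac12$, while $D\to0$ because the limiting vectors $p_i/|p_i|$ are linearly dependent. So $D\to0$ and $\psi_0=D/((2\pi)^{j/2}\beta)\to0$ as $t\downarrow0$, although both are positive for every $t$.

For $j=2$ the cone $W'$ is a plane sector of angle $\alpha$; then $D=\sin\alpha$, $\beta=\frac\alpha{2\pi}$ and $\psi_0=\frac{\sin\alpha}\alpha$.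

\emph{The case $d=j=2$.} Here $k=1$, $v_0=\frac14$ and $J_0=\frac1{12}$ by Section~\ref{sec:small}, so $J_0/v_0^2=\frac43$. Put $b=\cot A$ with $A\in(0,\pi)$. In $V^*$ write $(z,g)=\rho(\sin u,\cos u)$, $u\in[0,\pi]$; the condition $g>bz$ means $u<A$. Since $\int_0^\infty\rho^2e^{-\rho^2/2}d\rho=\sqrt{2\pi}/2$,
\[
V^*(b)=\frac12\int_0^A(\cos u-\cot A\,\sin u)\,du=\frac12\Big(\sin A-\frac{\cos A(1-\cos A)}{\sin A}\Big)=\frac{1-\cos A}{2\sin A}=\frac12\tan\frac A2 .
\]
In $J^*$ put $s_i=bz_i+\zeta_i$, which does not change the determinant, and $(z_i,s_i)=\rho_i(\sin u_i,\cos u_i)$, $u_i\in[0,A]$: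
\[
J^*(b)=\frac1{2\pi}\Big(\frac{\sqrt{2\pi}}2\Big)^2\int_0^A\!\!\int_0^A|\sin(u_1-u_2)|\,du_1du_2=\frac14\cdot2\int_0^A(1-\cos u)\,du=\frac12(A-\sin A).
\]
Thus $J^*/V^{*2}=2(A-\sin A)\cot^2\frac A2$. With $db=-dA/\sin^2A$, $A=2u$ and cutoff $b\le\cot\delta$,
\[
\Xi=\lim_{\delta\to0}\Big[\int_{\delta/2}^{\pi/2}\frac{2u-\sin2u}{\sin^4u}\,du-\frac43\log\cot\delta\Big].
\]
An antiderivative of the integrand is
\[
F(u)=-2u\cot u-\tfrac23u\cot^3u+\tfrac43\log\sin u+\tfrac23\cot^2u .
\]
Indeed, the terms of $F'$ with a factor $u$ are $2u(1+\cot^2u)/\sin^2u=2u/\sin^4u$, and the others are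
\[
-2\cot u-\tfrac23\cot^3u+\tfrac43\cot u-\tfrac43\frac{\cot u}{\sin^2u}=-\tfrac23\frac{\cot u}{\sin^2u}-\tfrac43\frac{\cot u}{\sin^2u}=-\frac{\sin2u}{\sin^4u}.
\]
We have $F(\frac\pi2)=0$. As $\varepsilon\to0$, $\cot\varepsilon=\frac1\varepsilon-\frac\varepsilon3+O(\varepsilon^3)$ gives $\varepsilon\cot\varepsilon=1+o(1)$, $\varepsilon\cot^3\varepsilon=\varepsilon^{-2}-1+o(1)$ and $\cot^2\varepsilon=\varepsilon^{-2}-\frac23+o(1)$, whence
\[
F(\varepsilon)=-2+\tfrac23-\tfrac49+\tfrac43\log\varepsilon+o(1)=-\tfrac{16}9+\tfrac43\log\varepsilon+o(1).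
\]
With $\varepsilon=\delta/2$ and $\log\cot\delta=-\log\delta+o(1)$ we obtain $\Xi=\frac{16}9+\frac43\log2$. Since $\Gamma'(2)/\Gamma(2)=1-\gamma_{\mathrm E}$,
\[
\kappa_{2,2}=-2\log2-(1-\gamma_{\mathrm E})+2\cdot\tfrac34\Big(\tfrac{16}9+\tfrac43\log2\Big)=\gamma_{\mathrm E}+\tfrac53 .
\]
This completes the proof of Theorem~\ref{thm:B}. \qed

\section{Non-uniform densities}\label{sec:dens}

We prove Theorem~\ref{thm:C}. The idea is that a density bounded above and below changes the bounds of Section~\ref{sec:bounds} only by constants, while in the limits only its values on $L\cap\mathbb S^d$ survive.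

Multiply each point by an independent $\chi_{d+1}$-distributed radius. For the uniform distribution on $\mathbb S^d$, whose density is $1/\omega_{d+1}$, this produces a standard Gaussian vector. So in general the density at $x\in W$ is $\omega_{d+1}h(x/|x|)$ times the standard Gaussian density. Passing to the coordinates $(y,z)$ brings the Jacobian $D$, and $D(2\pi)^{-j/2}=\beta\psi_0$ by \eqref{eq:psi}. Hence the points have density
\[
\sigma(y,z)\,\varphi_k(y)\,\psi(z),\qquad\sigma(y,z)=\beta\omega_{d+1}\,h\Big(\frac x{|x|}\Big),\quad x=y+\sum_iz_ie_i,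
\]
and $\sigma_1\le\sigma\le\sigma_2$ with $\sigma_i=\beta\omega_{d+1}h_i$. The reduction of Section~\ref{sec:formula} and Lemma~\ref{lem:BP} apply as before, except that the integrand now depends on $\theta$:
\[
\mathbb Ef_{d-1}=\binom nd\int_{\mathbb S^{k-1}}\int_{\mathbb R^j}(1-V_\theta(w))^{n-d}J_\theta(w)\,dw\,d\theta,
\]
where $V_\theta(w)=\int\mathbf 1\{\langle w,z\rangle\le\langle\theta,y\rangle\}\,\sigma\,\varphi_k\,\psi\,dy\,dz$, and $J_\theta(w)$ is \eqref{eq:J} with the additional factor $\prod_i\sigma(\langle w,z_i\rangle\theta+O_\theta y_i',z_i)$ in the integrand. The Poisson process with intensity $\gamma h$ has a Poisson number of points with mean $\lambda=\gamma$, and since $\int_{\mathbb S^{k-1}}\int J_\theta\,dw\,d\theta=2$,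
\[
\mathbb Ef_{d-1}=\frac{\lambda^d}{d!}\int_{\mathbb S^{k-1}}\int_{\mathbb R^j}e^{-\lambda V_\theta(w)}J_\theta(w)\,dw\,d\theta-\frac{2e^{-\lambda}\lambda^d}{d!}.
\]

\emph{Bounds.} The bounds on $h$ give $\sigma_1V\le V_\theta\le\sigma_2V$ and $\sigma_1^dJ\le J_\theta\le\sigma_2^dJ$, so
\[
e^{-c\lambda V_\theta}J_\theta\le\sigma_2^d\,e^{-c\sigma_1\lambda V}J .
\]
Therefore Lemma~\ref{lem:few} and the de-Poissonization \eqref{eq:depoi} hold for $V_\theta,J_\theta$ uniformly in $\theta$, and the part of the integral with $w\notin[1,\infty)^j$ is $o((\log\lambda)^{j-1})$ uniformly in $\theta$.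

\emph{Limits.} Put $\bar h=\beta\omega_{d+1}h|_{L\cap\mathbb S^d}$. By the continuity of $h$ at $L\cap\mathbb S^d$, $\sigma(y,\zeta/w)\to\bar h(y/|y|)$ for every $y\ne0$ as $\min_lw_l\to\infty$, and $\sigma\le\sigma_2$. Substituting $z_l=\zeta_l/w_l$, so that $\langle w,z\rangle=|\zeta|_1$, we get as in Section~\ref{sec:proofA}
\[
V_\theta(w)\prod_lw_l\to\psi_0v_\theta,\qquad J_\theta(w)\prod_lw_l^{d+1}\to\psi_0^{\,d}J_{0,\theta},
\]
with
\begin{align*}
v_\theta&=\int_{\langle\theta,y\rangle>0}\frac{\langle\theta,y\rangle^j}{j!}\,\bar h\Big(\frac y{|y|}\Big)\varphi_k(y)\,dy,\\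
J_{0,\theta}&=\int|\det(y_i',\zeta_i)|\prod_{i=1}^d\varphi(|\zeta_i|_1)\varphi_{k-1}(y_i')\,\bar h\Big(\frac{|\zeta_i|_1\theta+O_\theta y_i'}{\big||\zeta_i|_1\theta+O_\theta y_i'\big|}\Big)dy_i'\,d\zeta_i .
\end{align*}
On $[1,\infty)^j$ we have $QV_\theta\ge\sigma_1c_1$ and $Q^{d+1}J_\theta\le\sigma_2^dC_1$. So for each $\theta$ Lemma~\ref{lem:simplex}(ii) gives the limit $\frac{\Gamma(d)}{(j-1)!}J_{0,\theta}/v_\theta^{\,d}$ for $(\log\lambda)^{-(j-1)}\lambda^d\int_{[1,\infty)^j}e^{-\lambda V_\theta}J_\theta\,dw$, and Lemma~\ref{lem:simplex}(i) bounds these quantities uniformly in $\theta$. By dominated convergence over $\mathbb S^{k-1}$,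
\begin{equation}\label{eq:limC}
\lim_{n\to\infty}\frac{\mathbb Ef_{d-1}}{(\log n)^{j-1}}=\frac1{d\,(j-1)!}\int_{\mathbb S^{k-1}}\frac{J_{0,\theta}}{v_\theta^{\,d}}\,d\theta ,
\end{equation}
and the limit is the same for the Poisson model. It lies in $(0,\infty)$, since $\sigma_1v_0\le v_\theta\le\sigma_2v_0$ and $\sigma_1^dJ_0\le J_{0,\theta}\le\sigma_2^dJ_0$.

The ratio $J_{0,\theta}/v_\theta^{\,d}$ does not change if $\bar h$ is multiplied by a constant. So the limit depends only on $d$, $j$ and $h|_{L\cap\mathbb S^d}$, and for constant $\bar h$ the ratio is $J_0/v_0^{\,d}$ and the limit is $c_{d,j}$. If $j=d$, then $k=1$ and $L\cap\mathbb S^d$ consists of two points. For $\theta=\pm1$ only the single value $\bar h(\theta)$ enters, as a factor $\bar h(\theta)^d$ in $J_{0,\theta}$ and $\bar h(\theta)$ in $v_\theta$. It cancels, and the limit is $c_{d,d}$. \qed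

\begin{thebibliography}{1}
\bibitem{BGRSTW}
Florian Besau, Anna Gusakova, Matthias Reitzner, Carsten Sch\"utt, Christoph Th\"ale, Elisabeth Werner,
\emph{Spherical convex hull of random points on a wedge},
arXiv:2203.07916 (2022).
\end{thebibliography}
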